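\title{The fixed point property of quaternionic flag manifolds}

\begin{abstract}
We prove that the quaternionic flag manifold $Sp(n)/(Sp(n_1)\times\cdots\times Sp(n_k))$ has the fixed point property if and only if the integers $n_1,\dots,n_k$ are distinct, and that the complex flag manifold $U(n)/(U(n_1)\times\cdots\times U(n_k))$ has it if and only if the $n_i$ are distinct and at most one of them is odd. Both results follow from the Lefschetz theorem and a classification of the graded endomorphisms of the rational cohomology ring. To classify the endomorphisms we lift them to self-maps of the surface of factorizations of the trinomials $t^n+at+b$, and study these maps near the factorizations of $t^n-1$.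
\end{abstract}

\section{Introduction}\label{sec:intro}

A space has the \emph{fixed point property} if each of its continuous self-maps has a fixed point. For positive integers $n_1,\dots,n_k$ with sum $n$, the quaternionic flag manifold is
\[
\mathbb{H}M(n_1,\dots,n_k)=\frac{Sp(n)}{Sp(n_1)\times\cdots\times Sp(n_k)},
\]
where $Sp(m)$ is the group of $\mathbb{H}$-linear isometries of $\mathbb{H}^m$. The manifolds $\mathbb{R}M(n_1,\dots,n_k)$ and $\mathbb{C}M(n_1,\dots,n_k)$ are defined in the same way with the groups $O(m)$ and $U(m)$. A point of $\mathbb{F}M(n_1,\dots,n_k)$ is an orthogonal decomposition $\mathbb{F}^n=V_1\oplus\dots\oplus V_k$ with $\dim V_i=n_i$. For $k=1$ the manifold is a point, for $k=2$ it is a Grassmannian, and $\mathbb{F}M(1,n-1)$ is the projective space $\mathbb{F}P^{n-1}$.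

\subsection*{Two maps without fixed points}
If $n_i=n_j$ for some $i\ne j$, exchanging $V_i$ and $V_j$ is a self-map of $\mathbb{F}M(n_1,\dots,n_k)$. We call it the \emph{swap}. It has no fixed point, because two orthogonal nonzero subspaces are different.

Over $\mathbb{C}$ there is a second construction. Write $n=2m+\epsilon$ with $\epsilon\in\{0,1\}$. Let $J$ act on $\mathbb{C}^{2m}$ by $(z_1,z_2)\mapsto(-\bar z_2,\bar z_1)$ on each of the $m$ pairs of coordinates, and let $\tilde J$ be the sum of $J$ and complex conjugation on $\mathbb{C}^{2m}\oplus\mathbb{C}^{\epsilon}$. This antilinear isometry carries orthogonal decompositions to orthogonal decompositions. Suppose that it fixes $(V_1,\dots,V_k)$. Then each $V_i$ is stable under the linear map $\tilde J^2=(-1)\oplus 1$, so $V_i=(V_i\cap\mathbb{C}^{2m})\oplus(V_i\cap\mathbb{C}^{\epsilon})$. The first summand is stable under $J$, which is antilinear with $J^2=-1$; it is therefore a quaternionic vector space and has even complex dimension. The second summand is nonzero for at most one $i$. So $\tilde J$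 acts without fixed points on $\mathbb{C}M(n_1,\dots,n_k)$ as soon as two of the $n_i$ are odd.

These are the quaternionic and complex cases of a result of Glover and Homer: if $\mathbb{F}M(n_1,\dots,n_k)$ has the fixed point property for $\mathbb{F}\in\{\mathbb{R},\mathbb{C},\mathbb{H}\}$, then the $n_i$ are distinct, and if moreover $\mathbb{F}=\mathbb{R}$ or $\mathbb{C}$, then at most one of them is odd. The second construction has no direct quaternionic analogue, since $\overline{qv}=\bar v\bar q$ turns left subspaces of $\mathbb{H}^n$ into right subspaces. This suggests that over $\mathbb{H}$ the swap is the only obstruction. We take the following conjecture from \cite{MPUW}.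

\medskip
\noindent\textbf{Conjecture.} \emph{If $n_1,\dots,n_k$ are all distinct, then $\mathbb{H}M(n_1,\dots,n_k)$ has the fixed point property.}
\medskip

We prove the conjecture, and obtain the complex analogue as a by-product.

\begin{theorem}\label{thm:quat}
$\mathbb{H}M(n_1,\dots,n_k)$ has the fixed point property if and only if $n_1,\dots,n_k$ are distinct.
\end{theorem}

\begin{theorem}\label{thm:complex}
$\mathbb{C}M(n_1,\dots,n_k)$ has the fixed point property if and only if $n_1,\dots,n_k$ are distinct and at most one of them is odd.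
\end{theorem}

\subsection*{The Lefschetz number}
Let $\phi$ be a continuous self-map of a closed manifold $Y$. The Lefschetz fixed point theorem says that $\phi$ has a fixed point if
\[
L(\phi)=\sum_m(-1)^m\operatorname{tr}\bigl(\phi^*\,|\,H^m(Y;\mathbb{Q})\bigr)\neq0 .
\]
Take $Y=\mathbb{H}P^{n-1}$, with cohomology ring $\mathbb{Z}[x]/(x^n)$ and $\deg x=4$. A self-map sends $x$ to $\lambda x$ with $\lambda\in\mathbb{Z}$, so $L(\phi)=1+\lambda+\dots+\lambda^{n-1}$, which vanishes only if $\lambda=-1$ and $n$ is even. For $n=2$ this happens: the swap on $\mathbb{H}P^1=\mathbb{H}M(1,1)$ has no fixed point. For $n\ge3$ a mod $3$ cohomology operation excludes $\lambda=-1$ (Lemma~\ref{lem:steenrod}). The same plan works for all flag manifolds once we know how a self-map can act on cohomology. That is a problem of algebra, and it takes up most of the paper.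

\subsection*{Endomorphisms of the cohomology ring}
Let $x_1,\dots,x_n$ be variables of degree $1$, divided into consecutive blocks of sizes $n_1,\dots,n_k$. Let $c_{i,j}$ be the $j$-th elementary symmetric polynomial and $p_{i,m}$ the $m$-th power sum of the variables in the $i$-th block. For a commutative ring $K$ put
\[
R_K=K[x_1,\dots,x_n]^{S_{n_1}\times\dots\times S_{n_k}}=K[c_{i,j}:1\le i\le k,\ 1\le j\le n_i],
\]
a polynomial ring on the $n$ generators $c_{i,j}$. Let $e_1,\dots,e_n$ be the elementary symmetric polynomials in all the variables, let $I_m=(e_1,\dots,e_m)\subset R_K$, and put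
\[
H=R_{\mathbb{Q}}/I_n=\bigoplus_m H_m .
\]
This is the rational cohomology ring of $\mathbb{H}M(n_1,\dots,n_k)$, with $H_m=H^{4m}$, and of $\mathbb{C}M(n_1,\dots,n_k)$, with $H_m=H^{2m}$ (Proposition~\ref{prop:borel}). A graded endomorphism of $H$ is a ring homomorphism $f$ with $f(1)=1$ and $f(H_m)\subset H_m$. For $\lambda\in\mathbb{Q}^*$ let $\psi^\lambda$ be multiplication by $\lambda^m$ on $H_m$.

\begin{theorem}\label{thm:endo}
Let $k\ge2$ and $n_1<n_2<\dots<n_k$. Every graded ring endomorphism $f$ of $H$ is of at least one of the following types: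
\begin{enumerate}
\item[(1)] $f=0$ in positive degrees;
\item[(2)] $f=\psi^\lambda$ with $\lambda\in\mathbb{Q}^*$;
\item[(3)] $n_1=1$, and there are monic polynomials $P_i\in\mathbb{Q}[t]$ with $\deg P_i=n_i$, $P_1=t-\lambda$, $\lambda\in\mathbb{Q}^*$ and $\prod_iP_i=t^n-\lambda^n$, such that $f(c_{i,j})=\theta_{ij}x_1^j$, where $P_i=\sum_j(-1)^j\theta_{ij}t^{n_i-j}$.
\end{enumerate}
Conversely, all these are endomorphisms.
\end{theorem}

For $k=2$ type (3) is contained in type (2), since $H$ is then generated by $x_1$ (Lemma~\ref{lem:low}). For $k\ge3$ it is a different type. For the sizes $(1,2,3)$, the factorization $t^6-1=(t-1)(t^2+t+1)(t^3+1)$ gives the endomorphism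
\[
x_1\mapsto x_1,\qquad c_{2,1}\mapsto -x_1,\quad c_{2,2}\mapsto x_1^2,\qquad c_{3,1},\,c_{3,2}\mapsto0,\quad c_{3,3}\mapsto -x_1^3,
\]
which kills $c_{3,1}\ne0$ and fixes $x_1\neq0$.

Section~\ref{sec:ring} collects what we need about $H$, and Section~\ref{sec:fixed} deduces Theorems~\ref{thm:quat} and~\ref{thm:complex} from Theorem~\ref{thm:endo}. Section~\ref{sec:example} proves Theorem~\ref{thm:endo} by hand for the sizes $(2,3)$ and extracts the method; Sections~\ref{sec:surface}--\ref{sec:auto} contain the general proof.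

\section{The cohomology ring}\label{sec:ring}

\begin{proposition}\label{prop:borel}
Let $n_1,\dots,n_k$ be any positive integers with sum $n$.
\begin{enumerate}
\item[(a)] The integral cohomology of $\mathbb{H}M(n_1,\dots,n_k)$ is torsion free, and for $K=\mathbb{Z}$ or a field, $H^*(\mathbb{H}M(n_1,\dots,n_k);K)=R_K/I_n$, a polynomial of degree $m$ giving a class of degree $4m$. The same holds for $\mathbb{C}M(n_1,\dots,n_k)$ with $2m$ in place of $4m$.
\item[(b)] $R_K$ is a free graded module over $K[e_1,\dots,e_n]$ of rank $n!/\prod_i n_i!$, and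
\[
\Pi(z):=\sum_m(\dim H_m)\,z^m=\prod_{j=1}^n(1-z^j)\Big/\prod_{i=1}^k\prod_{j=1}^{n_i}(1-z^j).
\]
The top degree of $H$ is $N=\sum_{i<j}n_in_j$, and $\dim H_N=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $X=\mathbb{H}M(n_1,\dots,n_k)$. Quaternionic Grassmannians have cell structures with cells only in dimensions divisible by $4$, and $X$ is an iterated bundle of such Grassmannians. By induction and the Serre spectral sequence, $H^*(X;\mathbb{Z})$ is free and lies in degrees divisible by $4$.

Recall that restriction to the maximal torus $T^m\subset Sp(m)$ embeds $H^*(BSp(m);\mathbb{Z})$ in $H^*(BT^m;\mathbb{Z})=\mathbb{Z}[t_1,\dots,t_m]$, $\deg t_r=2$, as the ring of symmetric polynomials in $x_r=t_r^2$. Hence in the fibration $X\to\prod_iBSp(n_i)\to BSp(n)$ the total space has cohomology $R_{\mathbb{Z}}$, the simply connected base has cohomology $\mathbb{Z}[e_1,\dots,e_n]$, and the projection induces the inclusion. Base and fiber have cohomology in even degrees only, so the Serre spectral sequence collapses. Therefore $R_{\mathbb{Z}}\to H^*(X;\mathbb{Z})$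 is onto, and by the Leray--Hirsch theorem homogeneous lifts of a basis of $H^*(X;\mathbb{Z})$ form a basis of $R_{\mathbb{Z}}$ over $\mathbb{Z}[e_1,\dots,e_n]$. An element is in the kernel of the restriction exactly when its coordinates have no constant terms, so the kernel is $I_n$. Tensoring with $K$ gives (a) and the freeness in (b). For $\mathbb{C}M$ replace $Sp$ by $U$, with $x_r=t_r$.

By freeness, $\Pi(z)$ is the quotient of the Hilbert series of $R_{\mathbb{Q}}$ and $\mathbb{Q}[e_1,\dots,e_n]$, which is the formula stated. Numerator and denominator have $n$ factors each. Dividing every factor by $1-z$ and putting $z=1$ gives the rank $\Pi(1)=n!/\prod_in_i!$. The leading coefficient of $\Pi$ is $1$, and its degree is $\binom{n+1}2-\sum_i\binom{n_i+1}2=N$.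
\end{proof}

\emph{From now on $k\ge2$ and $n_1<\dots<n_k$, unless stated otherwise.} Then
\[
n\ge3,\qquad n_k\ge n_1+1\ge2,\qquad n_1\le n-2 .
\]
The relations $e_1,\dots,e_{n_k}$ can be used to eliminate the generators of the largest block, and the remaining relations have degree above $n_k$. So in low degrees $H$ is a polynomial ring. Let $R'_K=K[c_{i,j}:i\le k-1]$, and let $h_j$ be the complete symmetric polynomial of degree $j$ in the variables of the first block.

\begin{lemma}\label{lem:low}
Let $K$ be a commutative ring.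
\begin{enumerate}
\item[(a)] $R_K=R'_K[e_1,\dots,e_{n_k}]$ is a polynomial ring over $R'_K$.
\item[(b)] $R'_K\cap I_n=0$ in degrees $\le n_k$.
\item[(c)] If $k=2$, an element of $R'_K\cap I_n$ of degree $n_2+1$ is a scalar multiple of $h_{n_2+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $c_{i,0}=1$. From $\sum_je_jT^j=\prod_i\sum_jc_{i,j}T^j$ we see that for $j\le n_k$ the difference $e_j-c_{k,j}$ is an integral polynomial in the generators of $R'_K$ and the $c_{k,l}$ with $l<j$. This triangular change of generators gives (a). Let $\rho:R_K\to R'_K$ be the map that is the identity on $R'_K$ and has kernel $I_{n_k}$. An element $g\in I_n$ of degree $\le n_k$ lies in $I_{n_k}$; if also $g\in R'_K$, then $g=\rho(g)=0$. This is (b). If $g\in I_n\cap R'_K$ has degree $n_k+1$, then $g=\rho(g)$ is a scalar multiple of $\rho(e_{n_k+1})$. For $k=2$, the series $\sum_j\rho(c_{2,j})T^j$ is inverse to $\sum_jc_{1,j}T^j$ modulo $T^{n_2+1}$, and the inverse series is $\sum_j(-1)^jh_jT^j$. Hence $\rho(c_{2,j})=(-1)^jh_j$ for $j\le n_2$, and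
\[
\rho(e_{n_2+1})=\sum_{j=0}^{n_2}(-1)^jh_j\,c_{1,n_2+1-j}=(-1)^{n_2}h_{n_2+1},
\]
because the same sum extended to $j=n_2+1$ is zero.
\end{proof}

\begin{lemma}\label{lem:powers}
Let $n_1=1$. Then $x_1^n=0$ and $x_1^j\ne0$ in $H$ for $0\le j\le n-1$. The maps of type \textup{(3)} in Theorem~\ref{thm:endo} are endomorphisms of $H$.
\end{lemma}

\begin{proof}
In $H[t]$ we have $\prod_i\sum_j(-1)^jc_{i,j}t^{n_i-j}=t^n$, and the first factor is $t-x_1$. Putting $t=x_1$ gives $x_1^n=0$.

Let $P_i=\sum_j(-1)^j\theta_{ij}t^{n_i-j}\in\mathbb{C}[t]$ be monic of degree $n_i$ with $P_1=t-\lambda$ and $\prod_iP_i=t^n-\lambda^n$. The ring map $R_{\mathbb{C}}\to\mathbb{C}[x]/(x^n)$, $c_{i,j}\mapsto\theta_{ij}x^j$, sends $\sum_j(-1)^je_jt^{n-j}$ to $t^n-\lambda^nx^n=t^n$. So it kills $I_n$ and factors through $H\otimes\mathbb{C}$. For $\lambda=1$ such $P_i$ exist (distribute the roots of $t^n-1$ other than $1$ among $P_2,\dots,P_k$), and the map sends $x_1^j$ to $x^j\ne0$ for $j<n$. If the $P_i$ are rational, the map is defined over $\mathbb{Q}$, and composing it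 with $\mathbb{Q}[x]/(x^n)\to H$, $x\mapsto x_1$, gives the endomorphism of type (3).
\end{proof}

Maps of types (1) and (2) are endomorphisms of any graded ring with $H_0=\mathbb{Q}$, so the converse statement in Theorem~\ref{thm:endo} is proved.

\section{From endomorphisms to fixed points}\label{sec:fixed}

In this section we assume Theorem~\ref{thm:endo}. For a graded endomorphism $f$ of $H$ put $L(f)=\sum_m\operatorname{tr}(f|H_m)$. The cohomology of $\mathbb{H}M$ and $\mathbb{C}M$ lies in even degrees, so $L(\phi)=L(\phi^*)$ for a self-map $\phi$.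

\begin{lemma}\label{lem:lefschetz}
Let $\phi$ be a self-map of $\mathbb{H}M(n_1,\dots,n_k)$ or $\mathbb{C}M(n_1,\dots,n_k)$ with $L(\phi)=0$. Then $f=\phi^*$ is of type \textup{(2)} or \textup{(3)} with $\lambda=-1$. In type \textup{(2)} at least two of the $n_i$ are odd, and in type \textup{(3)} the integer $n$ is even.
\end{lemma}

\begin{proof}
In type (1) we have $L(f)=1$. In types (2) and (3) we have $f(c_{1,1})=\lambda c_{1,1}$. The class $c_{1,1}$ belongs to the basis $c_{1,1},\dots,c_{k-1,1}$ of the lattice $(R_{\mathbb{Z}}/I_n)_1$ of integral classes, which $f$ preserves. So $\lambda$ is a nonzero integer.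

In type (2), $L(f)=\Pi(\lambda)$. For $|\lambda|\ge2$ no factor $1-\lambda^j$ vanishes, and $\Pi(1)=n!/\prod_in_i!$. So $\lambda=-1$. The factor $1-z^j$ has a simple zero at $-1$ if $j$ is even and no zero otherwise, so $\Pi$ vanishes at $-1$ to order $\lfloor n/2\rfloor-\sum_i\lfloor n_i/2\rfloor$. This number is $0$ if at most one $n_i$ is odd.

In type (3), $f(H_m)$ lies in the span of $x_1^m$, and $f(x_1^m)=\lambda^mx_1^m$. By Lemma~\ref{lem:powers} the trace on $H_m$ is $\lambda^m$ for $m<n$ and $0$ for $m\ge n$. So $L(f)=\sum_{m<n}\lambda^m$. This is $n$ for $\lambda=1$ and $(\lambda^n-1)/(\lambda-1)$ otherwise, and it vanishes at an integer only if $\lambda=-1$ and $n$ is even.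
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complex}]
Necessity is the result of Glover and Homer; the swap and the map $\tilde J$ of Section~\ref{sec:intro} prove it. Conversely let the $n_i$ be distinct with at most one odd; the case $k=1$ is a point, so let $k\ge2$. If $L(\phi)=0$, Lemma~\ref{lem:lefschetz} forces type (3) with $n$ even. But in type (3) we have $n_1=1$, so all other $n_i$ are even and $n$ is odd. Hence $L(\phi)\ne0$ for every $\phi$.
\end{proof}

In the quaternionic case there is no parity hypothesis, and the map $\psi^{-1}$ is a perfectly good endomorphism of the integral cohomology ring. To exclude it we need structure beyond the ring. Recall the first Steenrod reduced power at the prime $3$: an additive map $\mathcal{P}^1:H^m(Y;\mathbb{F}_3)\to H^{m+4}(Y;\mathbb{F}_3)$, natural in $Y$, with $\mathcal{P}^1(uv)=(\mathcal{P}^1u)v+u\,\mathcal{P}^1v$ and $\mathcal{P}^1t=t^3$ for $\deg t=2$. It relates $H^4$ to $H^8$, on which $\psi^{-1}$ acts with opposite signs.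

\begin{lemma}\label{lem:steenrod}
No self-map $\phi$ of $X=\mathbb{H}M(n_1,\dots,n_k)$ satisfies both $\phi^*c_{1,1}=-c_{1,1}$ and $\phi^*p_{1,2}=p_{1,2}$ in $H$.
\end{lemma}

\begin{proof}
In $H^*(BT^n;\mathbb{F}_3)=\mathbb{F}_3[t_1,\dots,t_n]$ we have $\mathcal{P}^1(t_r^2)=2t_r\cdot t_r^3$, that is, $\mathcal{P}^1x_r=2x_r^2$. The ring $H^*(\prod_iBSp(n_i);\mathbb{F}_3)=R_{\mathbb{F}_3}$ embeds in $\mathbb{F}_3[t_1,\dots,t_n]$ by $x_r\mapsto t_r^2$. So $\mathcal{P}^1c_{1,1}=2p_{1,2}$ in $R_{\mathbb{F}_3}$, and by naturality in $H^8(X;\mathbb{F}_3)$.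

Suppose that $\phi$ satisfies both equations. As $H^*(X;\mathbb{Z})$ is torsion free, they hold integrally, hence mod $3$. Then
\[
2p_{1,2}=\phi^*\mathcal{P}^1c_{1,1}=\mathcal{P}^1\phi^*c_{1,1}=-2p_{1,2},
\]
so $4p_{1,2}=0$ and $p_{1,2}=0$ in $H^8(X;\mathbb{F}_3)$. But $2\le n_k$, so the degree $2$ part of $R'_{\mathbb{F}_3}$ injects into $H^8(X;\mathbb{F}_3)$ by Lemma~\ref{lem:low}(b), and $p_{1,2}$ is nonzero in it: it equals $c_{1,1}^2-2c_{1,2}$ if $n_1\ge2$ and $x_1^2$ if $n_1=1$.
\end{proof}

The inequality $n_k\ge2$ is what fails for $\mathbb{H}P^1$, where $x_1^2=0$.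

\begin{proof}[Proof of Theorem~\ref{thm:quat}]
If two of the $n_i$ are equal, the swap has no fixed point. Let the $n_i$ be distinct and $k\ge2$, and suppose $L(\phi)=0$. By Lemma~\ref{lem:lefschetz}, $\phi^*$ is of type (2) or (3) with $\lambda=-1$. In both types $\phi^*c_{1,1}=-c_{1,1}$. In type (2) $\phi^*$ is the identity on $H_2$, and in type (3) $p_{1,2}=x_1^2$ is sent to $(-x_1)^2$. So $\phi^*p_{1,2}=p_{1,2}$, contradicting Lemma~\ref{lem:steenrod}. Hence every self-map has $L(\phi)\neq0$ and a fixed point.
\end{proof}

\section{The Grassmannian of type $(2,3)$}\label{sec:example}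

We turn to Theorem~\ref{thm:endo}. The ring $H$ is finite dimensional and graded, so its only prime ideal is the ideal of positive degree elements: as a geometric object it is one point, and an endomorphism cannot be studied by where it sends points. The remedy is visible in the smallest case in which $H$ is not generated by one class.

Let $(n_1,n_2)=(2,3)$ and write $c_1,c_2$ for $c_{1,1},c_{1,2}$. Modulo $e_1,e_2,e_3$ the second block is eliminated, and the product of the two block polynomials is
\[
(t^2-c_1t+c_2)\bigl(t^3+c_1t^2+(c_1^2-c_2)t+c_1^3-2c_1c_2\bigr)=t^5+at+b,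
\]
\[
a=-(c_1^4-3c_1^2c_2+c_2^2),\qquad b=c_1^3c_2-2c_1c_2^2 .
\]
So $H=\mathbb{Q}[c_1,c_2]/(a,b)$. An endomorphism lifts to $F(c_1)=\lambda c_1$, $F(c_2)=\mu c_1^2+\nu c_2$, and $F$ must preserve the ideal $(a,b)$. Since $a$ and $b$ have \emph{different} degrees $4$ and $5$, this means
\[
F(a)=\sigma a,\qquad F(b)=\tau b+\kappa c_1a
\]
for scalars $\sigma,\tau,\kappa$. Now there is geometry: $F$ is the pullback along the self-map $\Phi(c_1,c_2)=(\lambda c_1,\mu c_1^2+\nu c_2)$ of the plane $Z=\mathbb{C}^2$, whose points are the quadratic factors of trinomials $t^5+at+b$, and $\Phi$ preserves the curve $a=0$. Comparing the coefficients of $c_2^2$, $c_1^2c_2$ and $c_1^4$ in $F(a)=\sigma a$ gives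
\begin{equation}\label{eq:ex}
\sigma=\nu^2,\qquad \nu(2\mu-3\lambda^2+3\nu)=0,\qquad \lambda^4-3\lambda^2\mu+\mu^2=\nu^2 .
\end{equation}

\emph{The case $\nu=0$.} Here $\sigma=0$ and $\Phi$ collapses the plane to a curve. The element $F(b)=\lambda\mu(\lambda^2-2\mu)c_1^5$ is a multiple of a fifth power, and it has to equal $\tau b+\kappa c_1a$. The coefficients of $c_1^3c_2$ and $c_1c_2^2$ give $\tau+3\kappa=0$ and $2\tau+\kappa=0$, so $\tau=\kappa=0$ and $\lambda\mu(\lambda^2-2\mu)=0$. Together with $\lambda^4-3\lambda^2\mu+\mu^2=0$ this gives $\lambda=\mu=0$: if $\lambda\mu=0$ this is immediate, and if $\lambda^2=2\mu$ the quartic equals $-\mu^2$. This is type (1).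

\emph{The case $\nu\ne0$.} Substituting $\mu=\frac32(\lambda^2-\nu)$ in the last equation of \eqref{eq:ex} and multiplying by $4$ gives $-5\lambda^4+9\nu^2=4\nu^2$, so $\nu=\pm\lambda^2$ and $\lambda\ne0$. If $\nu=\lambda^2$, then $\mu=0$ and $f=\psi^\lambda$. If $\nu=-\lambda^2$, compose with $\psi^{1/\lambda}$ to reach $\Phi(c_1,c_2)=(c_1,3c_1^2-c_2)$. We exclude this map geometrically. Let $S\subset Z$ be the fiber over $(a,b)=(0,-1)$, that is, the ten pairs of fifth roots of unity. The five adjacent pairs have $|c_1|=2\cos(\pi/5)$ and the five others have $|c_1|=2\cos(2\pi/5)$. On $S$ the ratio $z=c_2/c_1^2$ is a root of $z^2-3z+1$, and as $|c_2|=1$ the two kinds of pairs give the two different roots. The map $\Phi$ acts by $z\mapsto 3-z$ and so exchanges the roots. On the other hand $a(\Phi(s))=0$ and $b(\Phi(s))=-\tau$ for $s\in S$, so $\Phi(s)$ is a pair from $S$ multiplied by a fixed $\eta$ with $\eta^5=\tau$. Since $\Phi$ preserves $c_1$, we get $\cos(\pi/5)=|\eta|\cos(2\pi/5)$ and $\cos(2\pi/5)=|\eta|\cos(\pi/5)$, which is absurd.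

The general proof follows this pattern. We drop the last two relations and obtain a surface $Z$ with a self-map $\Phi$. Dropping only $e_n$ would leave the curve $a=0$, a union of branches that meet only at the origin; the surface is irreducible and ties the branches together. In general the coordinate ring of $Z$ is not a polynomial ring, and comparison of coefficients is replaced by Taylor expansion in $a$ at the points of $S$. If $\Phi$ collapses $Z$ to a curve, a power of $F(b)$ has an $n$-th root of low degree, and this forces $n_1=1$ (Section~\ref{sec:degenerate}). If $\Phi$ is invertible, the sets of consecutive roots of unity are singled out by the size of their sums and give fixed points of $\Phi$ (Section~\ref{sec:auto}).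

\section{The surface of factored trinomials}\label{sec:surface}

Put $R=R_{\mathbb{C}}$, $R'=R'_{\mathbb{C}}$ and
\[
A=R/I_{n-2},\qquad a=(-1)^{n-1}e_{n-1},\qquad b=(-1)^ne_n ,
\]
so that $A/(a)=R/I_{n-1}$ and $A/(a,b)=H\otimes\mathbb{C}$. By Proposition~\ref{prop:borel}(b), $A$ is free of rank $M=n!/\prod_in_i!$ over the polynomial ring $\mathbb{C}[a,b]$, and $A/(a)$ is free over $\mathbb{C}[b]$.

A point of the affine space $\mathbb{C}^n$ with coordinates $c_{i,j}$ is a $k$-tuple of monic polynomials of degrees $n_i$, or equivalently the $k$-tuple $z=(B_1,\dots,B_k)$ of their multisets of roots. The value $g(z)$ of $g\in R$ is obtained by substituting the elements of $B_i$ for the variables of the $i$-th block. We write $e_j(B)$ and $p_m(B)$ for the elementary symmetric functions and power sums of a set $B$, and $vz=(vB_1,\dots,vB_k)$ for $v\in\mathbb{C}$; then $g(vz)=v^mg(z)$ if $g$ is homogeneous of degree $m$. Let $Z$ be the zero set of $I_{n-2}$. A point of $Z$ is a trinomial $t^n+at+b$ together with a distribution of its roots into $k$ blocks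 of sizes $n_i$, which we call a \emph{coloring}. Let $U\subset\mathbb{C}^2$ be the set of $(a,b)$ for which the trinomial has distinct roots, and $Z_U$ the part of $Z$ over $U$. Let $S$ be the fiber over $(0,-1)\in U$: it is the set of ordered partitions $s=(B_1,\dots,B_k)$ of the group $\mu_n$ of $n$-th roots of unity with $|B_i|=n_i$.

Over a small ball in $U$ the $n$ roots are holomorphic functions of $(a,b)$, and $Z$ is a disjoint union of $M$ holomorphic graphs, one for each coloring. So $Z_U$ is a complex manifold, $Z_U\to U$ is a covering of degree $M$, the functions $(a,b)$ are local coordinates, and elements of $A$ define holomorphic functions on $Z_U$. The next lemma lets us pass from functions back to ring elements.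

\begin{lemma}\label{lem:surface}
\begin{enumerate}
\item[(a)] A homogeneous element of $R$ that vanishes on $S$ lies in $I_{n-1}$. The ring $A/(a)$ is reduced.
\item[(b)] $Z_U$ is connected. An element of $A$ that vanishes on a nonempty open subset of $Z_U$ is zero. The ring $A$ is a domain.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $g_1,\dots,g_M$ be a basis of $A$ over $\mathbb{C}[a,b]$ and $(a_0,b_0)\in U$. The ring $A/(a-a_0,b-b_0)$ has dimension $M$. Evaluation maps it onto the ring of functions on the fiber of $Z$ over $(a_0,b_0)$, since polynomials separate finitely many points, and the fiber has $M$ points. So evaluation is an isomorphism. Hence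
\begin{equation}\label{eq:fiber}
g=\sum_l\gamma_l(a,b)g_l\ \text{ vanishes on the fiber over }(a_0,b_0)\in U\iff\text{all }\gamma_l(a_0,b_0)=0 .
\end{equation}

(a) The fiber over $(0,-v^n)$ is $vS$ for $v\ne0$. If $g$ is homogeneous and vanishes on $S$, or if a power of $g$ lies in $(a)$, then $g$ vanishes on all these fibers. By \eqref{eq:fiber}, $\gamma_l(0,b_0)=0$ for all $b_0\ne0$, so $a$ divides every $\gamma_l$ and $g\in(a)$.

(b) We show that the monodromy group of the $n$ roots of $t^n+at+b$ over $U$ is $S_n$. It then acts transitively on colorings, and as $U$ is connected (it is the complement of the discriminant curve in $\mathbb{C}^2$), so is $Z_U$.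

The group is doubly transitive. Two distinct roots $t_1,t_2$ determine $a=-(t_1^n-t_2^n)/(t_1-t_2)$ and $b=-t_1^n-at_1$, which are polynomials in $t_1,t_2$. So the covering of $U$ formed by the ordered pairs of distinct roots is homeomorphic to a nonempty Zariski open subset of $\mathbb{C}^2$, which is connected.

The group contains a transposition. Take $(a_0,b_0)=(-n,n-1)$. A multiple root $t_0$ of $t^n-nt+n-1$ satisfies $t_0^{n-1}=1$ and hence $t_0-nt_0+n-1=0$, so $t_0=1$. This is indeed a multiple root, and it is double because the second derivative there is $n(n-1)\neq0$. Fix $a=a_0$ and let $b$ run once around a small circle about $b_0$. The simple roots return to their places, and the two roots near $1$ satisfy $\binom n2(t-1)^2+O((t-1)^3)=b_0-b$, so they are exchanged.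

The conjugates of a transposition under a doubly transitive group are all the transpositions, so the group is $S_n$.

If $g\in A$ vanishes on a nonempty open subset of the connected manifold $Z_U$, it vanishes on $Z_U$. By \eqref{eq:fiber} the polynomials $\gamma_l$ vanish on $U$, so $g=0$. If $gg'=0$ and $g\neq0$, then $g'$ vanishes on the nonempty open set where $g$ does not, so $g'=0$.
\end{proof}

To differentiate at the points of $S$, introduce the derivations
\[
D_2=\sum_rx_r^2\frac{\partial}{\partial x_r},\qquad D_3=\sum_rx_r^3\frac{\partial}{\partial x_r}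
\]
of $\mathbb{C}[x_1,\dots,x_n]$. They satisfy $D_2p_{i,m}=mp_{i,m+1}$ and $D_3p_{i,m}=mp_{i,m+2}$. By Newton's identities the symmetric polynomials in the $i$-th block form the polynomial ring $\mathbb{C}[p_{i,1},\dots,p_{i,n_i}]$, so $D_2$ and $D_3$ preserve this ring, and hence $R'$ and $R$.

\begin{lemma}\label{lem:taylor}
Let $\partial_a,\partial_b$ be the partial derivatives in the local coordinates $(a,b)$. For $g\in R$, at every point of $S$,
\[
\partial_ag=-\frac1nD_2g,\qquad \partial_a^2g=\frac1{n^2}\bigl(D_2^2g-(n-1)D_3g\bigr),\qquad \partial_bp_{i,1}=-\frac1np_{i,1}.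
\]
\end{lemma}

\begin{proof}
Let $x(a)$ be the root of $x^n+ax-1$ near $r\in\mu_n$, and write $x=r(1+\varepsilon)$. Then $n\varepsilon+\binom n2\varepsilon^2+ar+ar\varepsilon=O(a^3)$. Substituting $\varepsilon=-ar/n+\beta a^2r^2+O(a^3)$ gives $n\beta+\frac{n-1}{2n}-\frac1n=0$, so
\[
x=r-\frac an r^2-\frac{n-3}{2n^2}a^2r^3+O(a^3),\qquad x'(0)=-\frac{r^2}n,\qquad x''(0)=-\frac{n-3}{n^2}r^3 .
\]
The chain rule gives the first formula, and
\[
\partial_a^2g=\frac1{n^2}\sum_{r,r'}x_r^2x_{r'}^2\frac{\partial^2g}{\partial x_r\partial x_{r'}}-\frac{n-3}{n^2}D_3g .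
\]
The double sum equals $D_2^2g-2D_3g$, because $D_2(x_r^2)=2x_r^3$. This gives the second formula. For $a=0$ the roots are $(-b)^{1/n}r$, with derivative $-r/n$ at $b=-1$; this gives the third.
\end{proof}

\section{Lifting an endomorphism}\label{sec:lift}

Let $f$ be a graded endomorphism of $H$. Choose a homogeneous representative in $R_{\mathbb{Q}}$ of each $f(c_{i,j})$. This defines a graded ring map $F:R_{\mathbb{Q}}\to R_{\mathbb{Q}}$ that induces $f$, so $F(I_n)\subset I_n$. An element of $I_n$ of degree $m$ lies in $I_m$. Thus $F(e_m)\in I_m$, and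
\[
F(I_m)\subset I_m\quad\text{for all }m .
\]
Extend $F$ to $R$; it acts on $A$ and on $A/(a)$. Since $F(a)\in I_{n-1}$ has degree $n-1$ and $F(b)\in I_n$ has degree $n$, we have in $A$
\begin{equation}\label{eq:ab}
F(a)=\sigma a,\qquad F(b)=\tau b+ua,\qquad \sigma,\tau\in\mathbb{Q},
\end{equation}
with $u$ of degree $1$; as $e_1\in I_{n-2}$, we take $u\in R'$. For $z\in Z$ the map $g\mapsto F(g)(z)$ is a homomorphism $A\to\mathbb{C}$, hence evaluation at a point $\Phi(z)\in Z$. This defines a polynomial map
\[
\Phi:Z\to Z,\qquad g(\Phi(z))=F(g)(z),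
\]
which commutes with scaling because $F$ is graded. The scalars $\sigma,\tau$ decide whether $\Phi$ maps $Z$ onto $Z$ or into a curve, or maps the curve $a=0$ to the origin.

\begin{proposition}\label{prop:tri}
\begin{enumerate}
\item[(i)] If $\tau=0$, then $f=0$ in positive degrees.
\item[(ii)] If $\tau\ne0$ and $\sigma\ne0$, then $F$ is an automorphism of $A$ and $f$ is an automorphism of $H$.
\item[(iii)] If $\tau\ne0$ and $\sigma=0$, there is $s_0\in S$ such that for homogeneous $g\in A$
\begin{equation}\label{eq:kernel}
F(g)=0\iff g(s_0)=0 .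
\end{equation}
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Here $F(b)=0$ in $A/(a)$. Let $g\in A/(a)$ be homogeneous of positive degree. As $A/(a,b)$ is finite dimensional, some power $g^l$ is a multiple of $b$, so $F(g)^l=0$. Since $A/(a)$ is reduced, $F(g)=0$.

(ii) The ideals $(F(a),F(b))$ and $(a,b)$ of $A$ coincide, so $A/(F(a),F(b))$ is finite dimensional. Homogeneous lifts of a basis of this quotient generate $A$ as a module over $\mathbb{C}[F(a),F(b)]$, by induction on the degree (the graded Nakayama lemma). The domain $A$ has transcendence degree $2$, being finite over $\mathbb{C}[a,b]$; so $F(a),F(b)$ are algebraically independent, that is, $\ker F\cap\mathbb{C}[a,b]=0$. A nonzero $g\in\ker F$ satisfies an integral equation over $\mathbb{C}[a,b]$; in one of minimal degree the constant term is nonzero because $A$ is a domain, and it is a multiple of $g$, so it lies in $\ker F\cap\mathbb{C}[a,b]$. Hence $\ker F=0$. The graded pieces of $A$ are finite dimensional, so $F$ is bijective on $A$. Then $f$ is surjective, hence bijective.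

(iii) For $s\in S$ let $\mathfrak{p}_s$ be the kernel of the graded map $A\to\mathbb{C}[v]$, $g\mapsto g(vs)$. It is a homogeneous ideal, and a homogeneous $g$ lies in it exactly if $g(s)=0$. By Lemma~\ref{lem:surface}(a), $\bigcap_s\mathfrak{p}_s\subset(a)\subset\ker F$. The ideal $\ker F$ is prime since $A$ is a domain, and it contains the product of the finitely many $\mathfrak{p}_s$. So $\mathfrak{p}_{s_0}\subset\ker F$ for some $s_0$. Conversely let $g$ be homogeneous of degree $m$ with $F(g)=0$. The element $g^n-g(s_0)^n(-b)^m$ is homogeneous and vanishes at $s_0$, so $F$ kills it, and $g(s_0)^nF(b)^m=0$. But $F(b)\ne0$, since its image in $A/(a)$ is $\tau b\ne0$. Hence $g(s_0)=0$.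
\end{proof}

\begin{example}\label{ex:proj}
For the sizes $(1,n-1)$, Lemma~\ref{lem:low}(a) gives $A=\mathbb{C}[x_1,a]$, and $b=-x_1^n-ax_1$. For every $\sigma$ the map $F(x_1)=\lambda x_1$, $F(a)=\sigma a$ has $F(b)=\lambda^nb+(\lambda^n-\sigma\lambda)x_1a$ and induces $\psi^\lambda$ on $H=\mathbb{Q}[x_1]/(x_1^n)$. So the case depends on the lift and not only on $f$. With $\lambda=1$, $\sigma=0$ we are in case (iii), and $-F(b)=x_1^n$ is an $n$-th power.
\end{example}

\section{The degenerate case}\label{sec:degenerate}

\begin{proposition}\label{prop:deg}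
If $\tau\ne0$ and $\sigma=0$, then $f$ is of type \textup{(3)}.
\end{proposition}

Let $s_0=(B_1,\dots,B_k)$ be as in \eqref{eq:kernel}. That equivalence says that the image of $F$ has dimension at most one in each degree. Let $\Gamma$ be the set of degrees $m\ge0$ in which some $g\in A_m$ has $g(s_0)\ne0$, and for $m\in\Gamma$ put $w_m=F(g)/g(s_0)\in A_m$. By \eqref{eq:kernel}, $w_m$ is nonzero and independent of $g$ (apply it to $g/g(s_0)-g'/g'(s_0)$). The set $\Gamma$ is closed under addition, and $w_mw_{m'}=w_{m+m'}$. Since $b(s_0)=-1$ we have $n\in\Gamma$ and $w_n=-(\tau b+ua)$. Since $c_{1,n_1}(s_0)$ is a product of roots of unity, $n_1\in\Gamma$.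

Let $d$ be the smallest positive element of $\Gamma$, so $d\le n_1\le n-2$ and $d<n_k$. By Lemma~\ref{lem:low}(a), $w_d$ is represented modulo $e_1,\dots,e_d\in I_{n-2}$ by a nonzero $w\in R'$ of degree $d$. From $w_d^n=w_{nd}=w_n^d$ we get the equation on which everything rests. With $u'=u/\tau\in R'$,
\begin{equation}\label{eq:root}
w^n=\tau^d(1-u'a)^d\qquad\text{on }Z\cap\{b=-1\}.
\end{equation}
It holds near \emph{every} point of $S$, not only near $s_0$, and it shows that $w$ does not vanish on $S$. So near each point of $S$, along $b=-1$,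
\begin{equation}\label{eq:log}
n\log w=d\log(1-u'a)+\text{const}.
\end{equation}
The derivatives of \eqref{eq:log} at $a=0$ are identities on $S$. Lemma~\ref{lem:surface}(a) turns them into congruences modulo $I_{n-1}$, and because $d$ is small, Lemma~\ref{lem:low} turns the congruences into identities of polynomials.

\subsection*{First order}
Differentiating \eqref{eq:log} at $a=0$ gives $n\,\partial_aw/w=-du'$, so $D_2w=du'w$ on $S$ by Lemma~\ref{lem:taylor}. The difference of the two sides lies in $R'\cap I_{n-1}$ and has degree $d+1\le n_1+1\le n_k$. By Lemma~\ref{lem:low}(b),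
\begin{equation}\label{eq:first}
D_2w=d\,u'w\qquad\text{in }R' .
\end{equation}
The derivation $D_2$ raises the index of a power sum, while multiplication by a linear form does not. This confines $w$ to blocks that are too small for the next power sum to be an independent variable. Let $Q=\mathbb{C}[x_1,\dots,x_{n_1}]^{S_{n_1}}$ and $p_m=p_{1,m}$.

\begin{lemma}\label{lem:firstblock}
We have $d=n_1$, $w\in Q$ and $u'=\mu p_1$ for some $\mu\in\mathbb{C}$.
\end{lemma}

\begin{proof}
Call an index $i\le k-1$ large if $n_i\ge d+1$. Every $i$ with $2\le i\le k-1$ is large, since $n_i>n_1\ge d$. Let $Q'=\mathbb{C}$ if $1$ is large and $Q'=Q$ otherwise. Then $R'$ is the polynomial ring over $Q'$ on the variables $p_{i,l}$ with $i$ large and $l\le n_i$, and $D_2Q'\subset Q'$. Suppose that such variables occur in $w$, and let $j$ be the largest $l$ for which some $p_{i,l}$ occurs; $1\le j\le d$. Then the $p_{i,j+1}$ with $i$ large are among the variables, and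
\[
D_2w=\sum_{i\ \mathrm{large}}j\,\frac{\partial w}{\partial p_{i,j}}\,p_{i,j+1}+(\text{terms in }Q'[p_{i,l}:l\le j]).
\]
The coefficients $\partial w/\partial p_{i,j}$ lie in $Q'[p_{i,l}:l\le j]$ and are not all zero, so some $p_{i,j+1}$ occurs in $D_2w$. None occurs in $u'w$, as $u'$ is a combination of the $p_{i,1}$. This contradicts \eqref{eq:first}. So $w\in Q'$. As $w$ is nonzero of positive degree, $Q'=Q$, that is, $n_1\le d$, and so $d=n_1$. Finally $u'w=d^{-1}D_2w\in Q$ with $0\ne w\in Q$, and $R'$ is a polynomial ring over $Q$; hence $u'\in Q$.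
\end{proof}

Equation \eqref{eq:first} alone does not give $d=1$: it is satisfied by $w=x_1\cdots x_d$ with $\mu=1/d$, and for $d=2$ by $w=(x_1-x_2)^2$ with $\mu=1$. We need one more derivative.

\subsection*{Second order}
At $a=0$ we have $\partial_a(u'a)=u'$ and $\partial_a^2(u'a)=2\partial_au'=-\frac2nD_2u'$, so $\partial_a^2\log(1-u'a)=\frac2nD_2u'-u'^2$. The second derivative of \eqref{eq:log}, together with $\partial_aw/w=-du'/n$, gives on $S$
\[
n^2\,\partial_a^2w=\bigl(2d\,D_2u'-nd\,u'^2+d^2u'^2\bigr)w .
\]
By Lemma~\ref{lem:taylor} the left side is $D_2^2w-(n-1)D_3w$. Applying $D_2$ to \eqref{eq:first}, which is an identity of polynomials, gives $D_2^2w=d(D_2u')w+d^2u'^2w$. Subtracting, $(n-1)D_3w=d(nu'^2-D_2u')w$ on $S$. With $u'=\mu p_1$ and Lemma~\ref{lem:surface}(a),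
\[
E:=(n-1)D_3w-d\,(n\mu^2p_1^2-\mu p_2)\,w\in Q\cap I_{n-1},\qquad\deg E=d+2 .
\]
If $n_k\ge d+2$, then $E=0$ by Lemma~\ref{lem:low}(b). Otherwise $n_k=n_1+1$, which forces $k=2$ because the $n_i$ are distinct, and Lemma~\ref{lem:low}(c) applies. In both cases
\[
E=\kappa\,h_{d+2}(x_1,\dots,x_d)\quad\text{for some }\kappa\in\mathbb{C}.
\]

\begin{lemma}\label{lem:d1}
We have $d=1$.
\end{lemma}

\begin{proof}
Write $w=x_1^mW+(\text{terms of lower degree in }x_1)$ with $W\ne0$ free of $x_1$. As $w$ is symmetric of degree $d>0$, we have $1\le m\le d$. In $D_2$ and $D_3$ only the summand $r=1$ raises the degree in $x_1$. So the coefficients of $x_1^{m+1}$ in \eqref{eq:first} are $mW$ and $d\mu W$, and $\mu=m/d$. The polynomial $E$ has degree at most $m+2$ in $x_1$, and its coefficient of $x_1^{m+2}$ is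
\[
\bigl((n-1)m-nm^2/d+m\bigr)W=nm\,(1-m/d)\,W .
\]
The coefficient of $x_1^{d+2}$ in $E$ is therefore zero: by degree if $m<d$, and by this formula if $m=d$. In $h_{d+2}$ it is $1$. So $\kappa=0$ and $E=0$. Now the formula gives $m=d$, hence $\mu=1$, and $W$ is a nonzero constant.

Suppose $d\ge2$. Set $x_3=\dots=x_d=0$, which is compatible with $D_2$ and $D_3$ because they preserve the ideal $(x_3,\dots,x_d)$. Put $x=x_1$, $y=x_2$, and let $\bar w=\sum_{l=0}^d\xi_lx^{d-l}y^l$ be the image of $w$, with $\xi_0=W$. Equation \eqref{eq:first} becomes $D_2\bar w=d(x+y)\bar w$. The coefficients of $x^{d+1-l}y^l$, $1\le l\le d$, give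
\[
(d-l)\xi_l+(l-1)\xi_{l-1}=d\,\xi_l+d\,\xi_{l-1},\qquad\text{that is,}\qquad \xi_l=-\frac{d-l+1}{l}\,\xi_{l-1}.
\]
So $\xi_l=(-1)^l\binom dlW$ and $\bar w=W(x-y)^d$. Since $D_3(x-y)^d=d(x-y)^{d}(x^2+xy+y^2)$, the image of $E$ is
\[
dW(x-y)^d\bigl[(n-1)(x^2+xy+y^2)-n(x+y)^2+x^2+y^2\bigr]=-d(n+1)W\,xy\,(x-y)^d\ne0,
\]
which contradicts $E=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:deg}]
By Lemmas~\ref{lem:firstblock} and~\ref{lem:d1}, $n_1=d=1$ and $w_1=\rho x_1$ with $\rho\in\mathbb{C}^*$. Every $m\ge0$ lies in $\Gamma$, and $w_m=w_1^m$. So $F(c_{i,j})=e_j(B_i)\rho^jx_1^j$ in $A$: by the definition of $w_j$ if $e_j(B_i)\ne0$, and by \eqref{eq:kernel} otherwise. Thus $f(c_{i,j})=\theta_{ij}x_1^j$ with $\theta_{ij}=e_j(B_i)\rho^j$. Both $f(c_{i,j})$ and $x_1^j$ lie in the rational vector space $H$, and $x_1^j\ne0$ by Lemma~\ref{lem:powers} as $j\le n_i<n$; so $\theta_{ij}\in\mathbb{Q}$. The polynomials $P_i=\prod_{r\in B_i}(t-\rho r)=\sum_j(-1)^j\theta_{ij}t^{n_i-j}$ are rational, their product is $t^n-\rho^n$, and $P_1=t-\lambda$ with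 $\lambda=\rho r$, $r\in\mu_n$. So $\lambda\in\mathbb{Q}^*$ and $\lambda^n=\rho^n$.
\end{proof}

\section{The case of an automorphism}\label{sec:auto}

\begin{proposition}\label{prop:auto}
If $\tau\ne0$ and $\sigma\ne0$, then $f=\psi^\lambda$ for some $\lambda\in\mathbb{Q}^*$.
\end{proposition}

We first show that $f$ is a scalar in degree one. After normalization $\Phi$ then preserves the sum of the roots in each block, which produces fixed points in $S$. The first order behavior of $\Phi$ at these points shows that $\Phi$ is the identity.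

\subsection*{Degree one}
An element of $H_1$ is $y=\sum_iy_ic_{i,1}$ with $(y_i)\in\mathbb{Q}^k/\mathbb{Q}(1,\dots,1)$. An invariant of $H_1$ that every automorphism respects is the top power. Fix a generator $\varpi$ of $H_N$ and define the homogeneous polynomial $V$ of degree $N$ on $H_1$ by $y^N=V(y)\varpi$. Let $\ell_{ij}=y_i-y_j$, a linear form on $H_1$.

\begin{lemma}\label{lem:volume}
$V=C\prod_{i<j}\ell_{ij}^{\,n_in_j}$ with $C\neq0$.
\end{lemma}

\begin{proof}
Fix $i\ne j$ and write $y_i=y_j+\varepsilon$. Then $y=y^\circ+\varepsilon c_{i,1}$, where in $y^\circ$ the classes $c_{i,1}$ and $c_{j,1}$ have the same coefficient. So $y^\circ$ is the image of a class in the ring $H^\circ$ defined like $H$ with the blocks $i$ and $j$ merged into one, under the ring map $H^\circ\to H$ induced by the inclusion of invariant rings. By Proposition~\ref{prop:borel}(b), which does not need distinct sizes, the top degree of $H^\circ$ is $N-n_in_j$. In $y^N=\sum_l\binom Nl\varepsilon^l(y^\circ)^{N-l}c_{i,1}^l$ the terms with $l<n_in_j$ therefore vanish, and $\ell_{ij}^{\,n_in_j}$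 divides $V$. Forms belonging to different pairs are not proportional, and $\sum_{i<j}n_in_j=N$. This gives the formula with some constant $C$. By Proposition~\ref{prop:borel}(a), $H\otimes\mathbb{R}$ is the real cohomology ring of $\mathbb{C}M(n_1,\dots,n_k)$, a projective manifold of complex dimension $N$. The $N$-th power of a K\"ahler class on it is nonzero, so $C\ne0$.
\end{proof}

\begin{lemma}\label{lem:scalar}
An automorphism $f$ of $H$ acts on $H_1$ as a scalar $\lambda\in\mathbb{Q}^*$.
\end{lemma}

\begin{proof}
For $k=2$ the space $H_1$ is a line. Let $k\ge3$. From $f(y)^N=f(y^N)$ we get $V\circ f=\kappa V$, where $f(\varpi)=\kappa\varpi$ and $\kappa\neq0$. By unique factorization there is a permutation $\beta$ of the edges $ij$ of the complete graph on $\{1,\dots,k\}$ such that $\ell_{ij}\circ f$ is proportional to the form of the edge $\beta(ij)$, and $\beta$ preserves the multiplicities $n_in_j$. We claim that $\beta$ is the identity.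

For $k=3$ the multiplicities $n_1n_2<n_1n_3<n_2n_3$ are distinct. Let $k\ge4$. The forms of three distinct edges are linearly dependent exactly if the edges form a triangle, so $\beta$ and $\beta^{-1}$ preserve triangles. Two distinct edges meet exactly if they lie in a triangle, so $\beta$ preserves meeting. A set of pairwise meeting edges is a triangle or lies in a star (the set of edges at a vertex): if it contains $12$, $13$ and an edge avoiding the vertex $1$, that edge is $23$, and no fourth edge meets all three. A star has $k-1\ge3$ edges and is not a triangle. Its image under $\beta$ consists of $k-1$ pairwise meeting edges and is not a triangle, so it is a star. Thus $\beta$ permutes the stars, which defines a permutation $\bar\beta$ of the vertices. As $ij$ is the only edge common to the stars at $i$ and $j$, we have $\beta(ij)=\bar\beta(i)\bar\beta(j)$, and $n_{\bar\beta(i)}n_{\bar\beta(j)}=n_in_j$ for $i\ne j$. From $n_i^2=(n_in_j)(n_in_l)/(n_jn_l)$ for distinct $i,j,l$ we get $n_{\bar\beta(i)}=n_i$. Since the $n_i$ are distinct, $\bar\beta$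 and $\beta$ are the identity.

So $\ell_{ij}\circ f=\lambda_{ij}\ell_{ij}$. Composing $\ell_{ij}+\ell_{jl}=\ell_{il}$ with $f$ gives $\lambda_{ij}=\lambda_{il}=\lambda_{jl}$, because $\ell_{ij}$ and $\ell_{jl}$ are independent. Any two edges are joined by a chain of meeting edges, so all scalars equal one $\lambda$. The forms $\ell_{ij}$ span the dual of $H_1$.
\end{proof}

\subsection*{Normalization}
Multiply $F$ by $\lambda^{-m}$ in degree $m$. The new $F$ lifts $\psi^{1/\lambda}f$, it is an automorphism of $A$, and it satisfies \eqref{eq:ab} with new nonzero rational $\sigma,\tau$. So we may assume that $f$ is the identity on $H_1$, and we must prove $f=\mathrm{id}$. If $k=2$ and $n_1=1$, then $H$ is generated by $x_1$ by Lemma~\ref{lem:low}(a), and we are done; Example~\ref{ex:proj} shows that in this case $F$ itself need not be the identity. So \emph{for $k=2$ we assume $n_1\ge2$}. Since $A_1=R_1/(e_1)=H_1\otimes\mathbb{C}$, we have $F(c_{i,1})=c_{i,1}$ in $A$. Hence $\Phi$ is a bijection of $Z$ that preserves the sum of the roots in each block.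

\subsection*{Arcs}
We need subsets of $\mu_n$ that are determined by their size and their sum. Let $\alpha=\pi/n$, let $\mathrm{i}=\sqrt{-1}$, and let $\Omega=\eta\mu_n$ with $|\eta|=1$. For $1\le q\le n-1$, an \emph{arc} of size $q$ is a set of $q$ consecutive points of $\Omega$. It has the form
\[
T_0=\{\omega e^{\mathrm{i}(2l-q+1)\alpha}:0\le l<q\},\qquad|\omega|=1 .
\]
Put $\Delta_q=\cos((q-1)\alpha)-\cos((q+1)\alpha)=2\sin q\alpha\sin\alpha>0$.

\begin{lemma}\label{lem:arcs}
Let $T_0\subset\Omega$ be the arc above and $T\subset\Omega$ a subset of size $q$.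
\begin{enumerate}
\item[(a)] $p_1(T_0)=\omega\,\dfrac{\sin q\alpha}{\sin\alpha}$ and $p_2(T_0)=\omega^2\,\dfrac{\sin2q\alpha}{\sin2\alpha}$. In particular $\omega$, the \emph{bisector} of $T_0$, is the direction of $p_1(T_0)\ne0$.
\item[(b)] For $r\in T_0$ we have $\operatorname{Re}(\bar\omega r)\ge\cos((q-1)\alpha)$, with equality only for $r=\omega e^{\pm\mathrm{i}(q-1)\alpha}$. For $r\in\Omega\setminus T_0$ we have $\operatorname{Re}(\bar\omega r)\le\cos((q+1)\alpha)$, with equality only for $r=\omega e^{\pm\mathrm{i}(q+1)\alpha}$. Hence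
\[
\operatorname{Re}(\bar\omega\,p_1(T))\le\operatorname{Re}(\bar\omega\,p_1(T_0))-|T\setminus T_0|\,\Delta_q .
\]
\item[(c)] If $|p_1(T)|\ge\sin q\alpha/\sin\alpha$, then $T$ is an arc.
\item[(d)] Disjoint arcs in $\Omega$ have different bisectors.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use $\sum_{l=0}^{q-1}e^{\mathrm{i}(2l-q+1)\vartheta}=\sin q\vartheta/\sin\vartheta$ for $\vartheta=\alpha$ and $\vartheta=2\alpha$; here $\sin2\alpha\ne0$ as $n\ge3$, and $\sin q\alpha>0$.

(b) Measured from $\omega$, the points of $T_0$ have angles in $[-(q-1)\alpha,(q-1)\alpha]$, and the other points have angles $(q+1)\alpha,(q+3)\alpha,\dots,2\pi-(q+1)\alpha$, where $(q+1)\alpha\le\pi$. The set $T$ arises from $T_0$ by $|T\setminus T_0|$ exchanges of a point inside for a point outside, and each exchange lowers the real part by at least $\Delta_q$.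

(c) Let $\vartheta$ be the direction of $p_1(T)$, $|\vartheta|=1$. Among the $q$-subsets of $\Omega$, the sum $\sum_r\operatorname{Re}(\bar\vartheta r)$ is maximized by $q$ points closest to $\vartheta$. These form an arc $T_1$: the points strictly closer than the $q$-th closest are consecutive, and the at most two points at its distance are adjacent to them (or, if there are none closer, to each other). Then
\[
|p_1(T)|=\operatorname{Re}(\bar\vartheta\,p_1(T))\le\operatorname{Re}(\bar\vartheta\,p_1(T_1))\le|p_1(T_1)|=\frac{\sin q\alpha}{\sin\alpha}\le|p_1(T)| .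
\]
Equality in the second inequality says that $\vartheta$ is the bisector of $T_1$, and then equality in the first gives $T=T_1$ by (b).

(d) By (b), an arc with bisector $\omega$ contains every point of $\Omega$ at which $\operatorname{Re}(\bar\omega r)$ is maximal.
\end{proof}

Call $s=(B_1,\dots,B_k)\in S$ an \emph{arc partition} if all $B_i$ are arcs. Cutting $\mu_n$ into consecutive pieces gives one.

\begin{lemma}\label{lem:fixed}
We have $\tau=1$ and $\Phi(S)=S$, and $\Phi$ fixes every arc partition.
\end{lemma}

\begin{proof}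
For $s\in S$, \eqref{eq:ab} gives $a(\Phi(s))=0$ and $b(\Phi(s))=-\tau$. Fix $\eta$ with $\eta^n=\tau$. Then $\Phi(s)=\eta\,\varphi(s)$ with $\varphi(s)\in S$, and $\varphi$ is injective, hence a permutation of $S$. We have $c_{1,1}(s)=c_{1,1}(\Phi(s))=\eta\,c_{1,1}(\varphi(s))$. The maximum of $|c_{1,1}|$ on $S$ is positive by Lemma~\ref{lem:arcs}(a), and taking maxima on both sides gives $|\eta|=1$.

Let $s=(B_i)$ be an arc partition and $\Phi(s)=(B_i')$, with $B_i'\subset\eta\mu_n$. Then $p_1(B_i')=p_1(B_i)$. By Lemma~\ref{lem:arcs}(c), $B_i'$ is an arc, and by (a) it has the same bisector as $B_i$. An arc is determined by its size and bisector, so $B_i'=B_i$ and $\Phi(s)=s$. Comparing the values of $b$ gives $\tau=1$. So we may take $\eta=1$, and $\Phi|_S=\varphi$.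
\end{proof}

\subsection*{Linearization at a fixed point}
Let $s=(B_i)\in S$ with $\Phi(s)=s$. By continuity $\Phi$ maps a small neighborhood of $s$ into the chart at $s$ with coordinates $(a,b)$, and there $\Phi(a,b)=(\sigma a,\,b+ua)$. The functions $p_{i,1}=c_{i,1}$ are invariant. Differentiating $p_{i,1}(\sigma a,b+ua)=p_{i,1}(a,b)$ in $a$ at $(0,-1)$ gives $\sigma\,\partial_ap_{i,1}+u(s)\,\partial_bp_{i,1}=\partial_ap_{i,1}$. By Lemma~\ref{lem:taylor} and $D_2p_{i,1}=p_{i,2}$,
\begin{equation}\label{eq:lin}
(1-\sigma)\,p_2(B_i)=u(s)\,p_1(B_i)\qquad(1\le i\le k).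
\end{equation}

\begin{lemma}\label{lem:sigma}
We have $\sigma=1$.
\end{lemma}

\begin{proof}
Suppose $\sigma\ne1$.

\emph{The case $k\ge3$.} Let $s$ be an arc partition with bisectors $\omega_i$. Inserting Lemma~\ref{lem:arcs}(a) in \eqref{eq:lin}, using $\sin2\vartheta=2\sin\vartheta\cos\vartheta$ and dividing by $p_1(B_i)\ne0$, we get
\begin{equation}\label{eq:bis}
(1-\sigma)\,\omega_i\,\frac{\cos n_i\alpha}{\cos\alpha}=u(s)\qquad(1\le i\le k).
\end{equation}
If $u(s)\ne0$, then every $\omega_i$ is a real multiple of $u(s)$, because $\sigma$ is real. So the $\omega_i$ take at most two values, while by Lemma~\ref{lem:arcs}(d) they take $k\ge3$. If $u(s)=0$, then $\cos n_i\alpha=0$ and $n_i=n/2$ for all $i$, which is impossible.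

\emph{The case $k=2$.} Now the two equations \eqref{eq:bis} coincide, since $\omega_2=-\omega_1$ and $n_2\alpha=\pi-n_1\alpha$. We need a fixed point that is not an arc partition. Let $q=n_1$, so $2\le q<n/2$. Then
\begin{equation}\label{eq:trig}
\cos q\alpha\ne0,\qquad \sin((q-1)\alpha)\ne0,\qquad\sin((q+1)\alpha)\neq0 .
\end{equation}
We have $u=\mu'c_{1,1}$ with a scalar $\mu'$, so \eqref{eq:lin} for $i=1$ reads
\begin{equation}\label{eq:k2}
(1-\sigma)\,p_2(B)=\mu'p_1(B)^2\qquad\text{whenever }\Phi\text{ fixes }(B,\mu_n\setminus B)\in S.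
\end{equation}
Let $B_0\subset\mu_n$ be an arc of size $q$ with bisector $\omega$. Its complement is an arc, so \eqref{eq:k2} holds for $B_0$. Let $B'$ be obtained from $B_0$ by replacing the end point $\omega e^{\mathrm{i}(q-1)\alpha}$ by its outer neighbor $\omega e^{\mathrm{i}(q+1)\alpha}$ (Figure~\ref{fig:arc}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw[gray] (0,0) circle (1);
\draw[->] (0,0) -- (1.3,0) node[right] {$\omega$};
\draw[dashed] (0,0) -- (60:1);
\draw[dashed] (0,0) -- (100:1);
\foreach \x in {-60,-20,20,60} \fill (\x:1) circle (0.06);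
\foreach \x in {140,180,220,260} \draw[fill=white] (\x:1) circle (0.06);
\draw[fill=gray!50] (100:1) circle (0.06);
\draw[->,thick] (64:1.18) arc (64:96:1.18);
\node[right] at (58:1.12) {$(q-1)\alpha$};
\node[above left] at (102:1.05) {$(q+1)\alpha$};
\end{tikzpicture}
\caption{Nine equally spaced points ($n=9$, $\alpha=\pi/9$). The black points form an arc $B_0$ of size $q=4$ with bisector $\omega$; the labels are angles measured from $\omega$. The set $B'$ arises by moving the end point at angle $(q-1)\alpha$ to the gray point at angle $(q+1)\alpha$.}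
\label{fig:arc}
\end{figure}

We claim that $B'$ is the only $q$-subset $T\subset\mu_n$ with $p_1(T)=p_1(B')$. We have $\operatorname{Re}(\bar\omega p_1(B'))=\operatorname{Re}(\bar\omega p_1(B_0))-\Delta_q$. So $T\ne B_0$, and Lemma~\ref{lem:arcs}(b) shows that $|T\setminus B_0|=1$, that the point removed from $B_0$ has angle $\pm(q-1)\alpha$, and that the point added has angle $\pm(q+1)\alpha$. As $\bar\omega p_1(B_0)$ is real, $\operatorname{Im}(\bar\omega p_1(T))$ is $\pm\sin((q+1)\alpha)\pm\sin((q-1)\alpha)$, that is, $\pm2\cos q\alpha\sin\alpha$ if the two angles have the same sign and $\pm2\sin q\alpha\cos\alpha$ otherwise. The value for $B'$ is $2\cos q\alpha\sin\alpha$. Its differences from the other three values are $4\cos q\alpha\sin\alpha$, $-2\sin((q-1)\alpha)$ and $2\sin((q+1)\alpha)$, all nonzero by \eqref{eq:trig}. So $T=B'$. Since $\Phi$ maps $S$ to $S$ and preserves $c_{1,1}$, it fixes $(B',\mu_n\setminus B')$, and \eqref{eq:k2} holds for $B'$.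

Both sides of \eqref{eq:k2} are multiplied by $\bar\omega^2$ if $B$ is multiplied by $\bar\omega$, so in the computation we may take $\omega=1$. Put $\xi_1=p_1(B_0)=\sin q\alpha/\sin\alpha$ and $\xi_2=p_2(B_0)=\sin2q\alpha/\sin2\alpha$. Then
\[
p_1(B')=\xi_1+2\mathrm{i}\sin\alpha\,e^{\mathrm{i}q\alpha},\qquad p_2(B')=\xi_2+2\mathrm{i}\sin2\alpha\,e^{2\mathrm{i}q\alpha}.
\]
Eliminating $\mu'$ from \eqref{eq:k2} for $B_0$ and $B'$ and dividing by $1-\sigma$ gives $\xi_1^2\,p_2(B')=\xi_2\,p_1(B')^2$. Expand, cancel $\xi_1^2\xi_2$ and divide by $2e^{\mathrm{i}q\alpha}$: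
\[
\mathrm{i}\,\xi_1^2\sin2\alpha\,e^{\mathrm{i}q\alpha}=2\mathrm{i}\,\xi_1\xi_2\sin\alpha-2\xi_2\sin^2\alpha\,e^{\mathrm{i}q\alpha}.
\]
The real parts give $\xi_1^2\sin2\alpha\sin q\alpha=2\xi_2\sin^2\alpha\cos q\alpha$. Inserting $\xi_1$ and $\xi_2$, the left side is $2\sin^3q\alpha\cos\alpha/\sin\alpha$ and the right side is $2\sin q\alpha\cos^2q\alpha\sin\alpha/\cos\alpha$. Dividing by $2\sin q\alpha$ and clearing denominators,
\[
0=\sin^2q\alpha\cos^2\alpha-\cos^2q\alpha\sin^2\alpha=\sin((q-1)\alpha)\,\sin((q+1)\alpha),
\]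
which contradicts \eqref{eq:trig}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:auto}]
After the normalization, $\sigma=1$, so both $a$ and $p_{1,1}$ are $\Phi$-invariant functions on $Z$. Let $s=(B_i)$ be an arc partition. At $s$ we have $\partial_bp_{1,1}=-p_1(B_1)/n\ne0$, so by the inverse function theorem $(a,p_{1,1})$ is injective on a neighborhood of $s$. As $\Phi$ is continuous and fixes $s$, for $z$ close to $s$ both $z$ and $\Phi(z)$ lie in this neighborhood, and hence $\Phi(z)=z$. For every $g\in A$ the element $F(g)-g$ vanishes near $s$, so $F(g)=g$ by Lemma~\ref{lem:surface}(b). Thus the normalized $f$ is the identity, and the original one is $\psi^\lambda$.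
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:endo}]
Lift $f$ as in Section~\ref{sec:lift}. If $\tau=0$, then $f$ is of type (1) by Proposition~\ref{prop:tri}(i). If $\tau\neq0$, it is of type (2) or (3) by Propositions~\ref{prop:auto} and~\ref{prop:deg}. The converse was proved in Section~\ref{sec:ring}.
\end{proof}

\begin{remark}\label{rem:distinct}
In this section the distinctness of the $n_i$ was needed to conclude $\beta=\mathrm{id}$ in Lemma~\ref{lem:scalar} and $\cos q\alpha\ne0$ in \eqref{eq:trig}. At both places the algebraic swap $c_{i,l}\leftrightarrow c_{j,l}$, an automorphism of $H$ when $n_i=n_j$, is a counterexample without it. For $k\ge3$ it is not a scalar on $H_1$. For $k=2$ and $n_1=n_2\ge2$ it is $-1$ on $H_1$, but it sends $c_{1,2}$ to $c_{2,2}=c_{1,1}^2-c_{1,2}$, which differs from $\psi^{-1}(c_{1,2})=c_{1,2}$ by $p_{1,2}\neq0$.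
\end{remark}

\begin{thebibliography}{9}

\bibitem{MPUW}
Thais Monis, Northon Penteado, Sergio Ura, Peter Wong,
\emph{A note on nontrivial intersection for selfmaps of complex Grassmann manifolds},
arXiv:1705.10571 (2017).

\end{thebibliography}
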